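# Fitting length of a product of three pairwise permutable nilpotent subgroups

Throughout, every group is finite and soluble. We write $x^y=y^{-1}xy$ and $[x,y]=x^{-1}y^{-1}xy=x^{-1}x^y$.

## 1. Three Sylow subgroups

For a group $X$, the Fitting subgroup $F(X)$ is the largest nilpotent normal subgroup. Put $F_0(X)=1$ and $F_{i+1}(X)/F_i(X)=F(X/F_i(X))$. The **Fitting length** $h(X)$ is the least $m$ with $F_m(X)=X$. Thus $h(1)=0$, nontrivial nilpotent groups have $h=1$, and $h(X)=1+h(X/F(X))$ for $X\ne 1$. For example $h(S_3)=2$ (series $1<C_3<S_3$) and $h(S_4)=3$ (series $1<V_4<A_4<S_4$).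

Suppose $|G|$ is divisible by exactly three primes $r_1,r_2,r_3$. By Hall, $G$ has Sylow $r_i$-subgroups $N_i$ $(i=1,2,3)$ that permute in pairs, that is, $N_iN_j=N_jN_i$, so that $N_iN_j$ is a subgroup. Then $G=N_1N_2N_3$. Suppose we know the Fitting lengths of the three subgroups $N_1N_2$, $N_2N_3$, $N_3N_1$. How long can $G$ be?

**Proposition 1.** Let $N_1,N_2,N_3$ be nontrivial Sylow subgroups of $G$ for three distinct primes $r_1,r_2,r_3$, with $G=N_1N_2N_3$ and $N_iN_j=N_jN_i$ for all $i,j$. Then
$$h(G)\le h(N_1N_2)+h(N_2N_3)+h(N_3N_1)-2.\tag{1}$$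

A first check: $G=S_3\times C_5$ with Sylow subgroups $C_2,C_3,C_5$ has pair heights $2,1,1$, and $h(G)=2=2+1+1-2$.

Here is why (1) should be true. Imagine that $G$ is built of $n=h(G)$ layers, each belonging to one prime, with adjacent layers belonging to different primes. If layers $k$ and $k+1$ belong to $r_i$ and $r_j$, then the subgroup $N_iN_j$ sees both layers, and sees a change of prime between them. There are $n-1$ such changes. A pair that sees $m$ changes should have Fitting length at least $m+1$. Summing over three pairs gives at least $(n-1)+3$. In reality a Fitting factor can involve several primes at once, so we must first produce honest one-prime layers.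

**Facts we shall use.** These are textbook material.

1. $h$ does not increase on passing to subgroups and quotients, $h(X\times Y)=\max(h(X),h(Y))$, and a group with a series of $m$ nilpotent factors, all terms normal in the group, has $h\le m$.
2. $F(X)=\prod_s O_s(X)$ over primes $s$, where $O_s(X)$ is the largest normal $s$-subgroup, and $C_X(F(X))\le F(X)$. We write $O_{p'}(X)$ for the largest normal subgroup of order prime to $p$.
3. $F(X/\Phi(X))=F(X)/\Phi(X)$ for the Frattini subgroup $\Phi(X)$. Gaschütz: if $\Phi(X)=1$, then $F(X)$ is a direct product of minimal normal subgroups of $X$.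
4. Hall's theorems: for every set $\omega$ of primes, Hall $\omega$-subgroups exist, are conjugate, and every $\omega$-subgroup lies in one. A Hall $\omega$-subgroup meets a normal subgroup $E$ in a Hall $\omega$-subgroup of $E$, and contains every normal $\omega$-subgroup.
5. Coprime action: if a $p'$-group $S$ acts on a $p$-group $V$ and $U\trianglelefteq V$ is $S$-invariant, then $C_{V/U}(S)=C_V(S)U/U$, and $[V,S,S]=[V,S]$. If $V$ is abelian, $V=[V,S]\times C_V(S)$.
6. Baer–Suzuki: if $x\in X$ and $\langle x,x^g\rangle$ is an $s$-group for all $g\in X$, then $x\in O_s(X)$.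
7. If $X$ acts faithfully and irreducibly on an elementary abelian $p$-group $V\neq 1$, then $O_p(X)=1$. (The $p$-group $O_p(X)$ has nontrivial fixed points on $V$. They form an $X$-invariant subgroup, hence all of $V$.)

**Step 1: a chain of quotients with one prime each.** This step manufactures the layers.

**Lemma 2.** Let $G\ne1$ and $n=h(G)$. There are normal subgroups $D_n\le D_{n-1}\le\dots\le D_1$ of $G$ and primes $p_1,\dots,p_n$ with $p_k\ne p_{k-1}$ such that $G^{(k)}:=G/D_k$ has Fitting length $k$ and has a minimal normal subgroup $V^{(k)}$ which is a $p_k$-group with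
$$C_{G^{(k)}}(V^{(k)})=V^{(k)}=F(G^{(k)}).$$
Moreover $|G^{(1)}|=p_1$.

*Proof.* Choose $D_n$ maximal among the normal subgroups with $h(G/D_n)=n$, and put $Y=G/D_n$. Every proper quotient of $Y$ has Fitting length less than $n$. If $Y$ had two distinct minimal normal subgroups $V,V'$, then $V\cap V'=1$ and $Y$ would embed in $Y/V\times Y/V'$, whose Fitting length is less than $n$, a contradiction. So the minimal normal subgroup $V$ of $Y$ is unique. By Fact 3, $h(Y/\Phi(Y))=1+h(Y/F(Y))=h(Y)$, so $\Phi(Y)=1$. By Gaschütz, $F(Y)$ is a product of minimal normal subgroups, so $F(Y)=V$. As $V$ is abelian and $C_Y(F(Y))\le F(Y)$, we get $C_Y(V)=V$. Since $Y$ is soluble, $V$ is a $p_n$-group for some prime $p_n$.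

Now $h(Y/V)=n-1$. If $n\ge2$, choose $D_{n-1}$ maximal among the normal subgroups of $G$ that contain the preimage of $V$ and have $h(G/D_{n-1})=n-1$. Proper quotients of $G/D_{n-1}$ again have smaller Fitting length, so the same argument applies, and we continue downward. At $k=1$ we have $Y=F(Y)=V$, which is abelian and minimal normal in itself, so it has prime order.

It remains to see $p_k\neq p_{k-1}$ for $k\ge2$. Let $Y=G^{(k)}$, $p=p_k$, $X=Y/V^{(k)}$. Then $X$ acts faithfully and irreducibly on $V^{(k)}$, so $O_p(X)=1$ by Fact 7 and $F(X)$ is a $p'$-group. By construction $G^{(k-1)}$ is a quotient of $X$, and $F(G^{(k-1)})$ is a $p_{k-1}$-group. If $p_{k-1}=p$, the image of $F(X)$ in $G^{(k-1)}$ is a nilpotent normal $p'$-subgroup, so it lies in a $p$-group and is trivial. Then $G^{(k-1)}$ is a quotient of $X/F(X)$, which has Fitting length $k-2$, a contradiction. $\square$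

For $G=S_4$ the chain is $D_3=1$, $D_2=V_4$, $D_1=A_4$. The quotients are $S_4,S_3,C_2$, with $(p_1,p_2,p_3)=(2,3,2)$.

**Step 2: what a subgroup sees of the chain.** Fix a chain as in Lemma 2. For a subgroup $H\le G$ let $H^{(k)}$ be its image in $G^{(k)}$.

**Definition.** $H$ is **good at level $k$** if $H^{(k)}\ne1$ and $O_{p_k'}(H^{(k)})=1$. Let $\Gamma(H)\subseteq\{1,\dots,n\}$ be the set of levels at which $H$ is good, and let $\beta(H)$ be the number of blocks (maximal runs of equal primes) of the sequence $(p_k)_{k\in\Gamma(H)}$. A **change** of $H$ is a pair $k<l$ of consecutive elements of $\Gamma(H)$ with $p_k\ne p_l$.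

Thus $\beta(H)=1+\#\{\text{changes of }H\}$ if $\Gamma(H)\neq\emptyset$, and $\beta(H)=0$ otherwise. In the chain of $S_4$ take $H=A_4$. At level 1 its image is trivial, so it is not good there. At level 2 its image is $C_3$ and $p_2=3$, so it is good. At level 3 it is $A_4$ and $O_{2'}(A_4)=1$, so it is good. So $\Gamma(A_4)=\{2,3\}$, the primes are $(3,2)$, and $\beta(A_4)=2=h(A_4)$.

**Lemma 3.** Let $H$ be a group with quotients $X_m\to X_{m-1}\to\dots\to X_1$ (each $X_t$ is a quotient of $X_{t+1}$, and $X_m$ a quotient of $H$), and let $r_1,\dots,r_m$ be primes with $r_t\ne r_{t+1}$, such that $X_t\ne1$ and $O_{r_t'}(X_t)=1$ for all $t$. Then $h(H)\ge m$. In particular $h(H)\ge\beta(H)$ for every subgroup $H$ of $G$ as above.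

*Proof.* Since $O_{r_t'}(X_t)=1$ and $X_t\neq1$, $F(X_t)$ is a nontrivial $r_t$-group. The image of the $r_{t+1}$-group $F(X_{t+1})$ in $X_t$ is a normal $r_t'$-subgroup, hence trivial. So $X_t$ is a quotient of $X_{t+1}/F(X_{t+1})$, and $h(X_{t+1})\ge1+h(X_t)$. As $h(X_1)\ge1$, we get $h(H)\ge h(X_m)\ge m$.

For the last claim, if $\beta(H)=m\ge1$ choose one level $k_1<\dots<k_m$ from each block and put $X_t=H^{(k_t)}$, $r_t=p_{k_t}$. Neighboring blocks have different primes. $\square$

**Step 3: the count.** We index the three pairs $\{1,2\},\{2,3\},\{1,3\}$ by $\pi$.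

**Lemma 4.** Let $G\ne1$ with a chain as in Lemma 2, and let $H_\pi$ be three nontrivial subgroups of $G$ such that at every level at least two of them are good. Then $h(G)\le\sum_\pi h(H_\pi)-2$.

*Proof.* Let $n=h(G)$ and $1\le k\le n-1$. At least two of the three $H_\pi$ are good at level $k$ and at least two at level $k+1$, so some $H_\pi$ is good at both. As $p_k\ne p_{k+1}$, $(k,k+1)$ is a change of this $H_\pi$. Different $k$ give different changes, so there are at least $n-1$ changes in total. Hence
$$\sum_\pi\max(1,\beta(H_\pi))=3+\#\{\text{changes}\}\ge n+2.$$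
Since $H_\pi\ne1$, Lemma 3 gives $h(H_\pi)\ge\max(1,\beta(H_\pi))$. So $\sum_\pi h(H_\pi)\ge n+2$. $\square$

**Step 4: in the Sylow case two pairs are good at every level.** Under the hypotheses of Proposition 1, fix a level $k$. Then $p_k=r_i$ for some $i$. The image of $N_i$ in $G^{(k)}$ is a Sylow $p_k$-subgroup, so it contains the normal $p_k$-subgroup $V^{(k)}$. Let $j\ne i$ and let $X$ be the image of $N_iN_j$. Then $V^{(k)}$ and $O_{p_k'}(X)$ are normal subgroups of $X$ of coprime orders, so they commute, and $O_{p_k'}(X)\le C(V^{(k)})=V^{(k)}$. Hence $O_{p_k'}(X)=1$, and $X\ne1$. Both pairs containing $i$ are good, and Lemma 4 proves Proposition 1. $\square$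

Steps 1–3 used nothing about Sylow subgroups. Step 4 used one thing: $V^{(k)}$ lies inside a single factor.

## 2. Arbitrary nilpotent factors

What changes if the $N_i$ are arbitrary nilpotent subgroups, whose orders may share primes?

**Hypothesis (H).** $G=N_1N_2N_3$ with each $N_i$ nilpotent (possibly trivial) and $N_iN_j=N_jN_i$ for all $i,j$. Put $H_{ij}=H_{ji}=N_iN_j$ for $i\ne j$, also written $H_\pi$ with $\pi=\{i,j\}$.

Hypothesis (H) passes to quotients, and for $\{i,j,k\}=\{1,2,3\}$ we have $G=H_{ij}N_k=H_{ij}H_{ik}$. Permutability is a real condition: in $S_3$, $\langle(12)\rangle$ and $\langle(123)\rangle$ permute, but $\langle(12)\rangle$ and $\langle(23)\rangle$ do not, since their product has four elements.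

That (1) still holds is a conjecture in Giorgio Busetto and Enrico Jabara, "On the Fitting length of finite soluble groups I", arXiv:1507.07663 (2015). We shall prove it.

**Theorem A.** Under (H) with all $N_i\ne1$: $h(G)\le h(N_1N_2)+h(N_2N_3)+h(N_3N_1)-2$.

Nontriviality only excludes degenerate cases such as $N_1=G$ nilpotent and $N_2=N_3=1$, where the right-hand side would be $0$. We shall also find the exact maximum.

**Theorem B.** Under (H) with all $N_i\ne1$, let $a\ge b\ge c\ (\ge1)$ be the numbers $h(N_1N_2),h(N_2N_3),h(N_3N_1)$ in decreasing order. Then $h(G)\le F(a,b,c)$, where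
$$F(a,b,c)=\begin{cases}a+b-1& c\le3,\\ a+b+c-4& c\ge4,\ a,b,c\text{ not all odd},\\ a+b+c-5& c\ge5,\ a,b,c\text{ all odd}.\end{cases}$$
For all integers $a\ge b\ge c\ge1$, and for each assignment of these values to the three pairs, equality is attained by some $G$. In particular, equality in Theorem A is attained for all triples with $c=1$, and the inequality of Theorem A is strict whenever $c\ge2$.

**The smallest case by hand.** Suppose all three $H_{ij}$ are nilpotent. Then Theorem A says $h(G)\le1$. Indeed, for a prime $s$ let $P_i$ be the Sylow $s$-subgroup of $N_i$. Since $H_{ij}$ is nilpotent, its Sylow $s$-subgroup is $P_iP_j$, and $P_i$ commutes with the Sylow $t$-subgroup of $N_j$ for $t\ne s$. So $P_1P_2P_3$ is an $s$-subgroup of $G$, these subgroups for different primes commute elementwise, and their product is $G$. Hence $G$ is nilpotent.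

**The example $S_4$.** Take $N_1=\langle(12)\rangle$, $N_2=V_4$, $N_3=\langle(123)\rangle$. Then $H_{12}\cong D_8$, $H_{13}=S_3$, $H_{23}=A_4$, of heights $1,2,2$, and $h(S_4)=3=1+2+2-2$. With the chain $(p_1,p_2,p_3)=(2,3,2)$, the levels look as follows.

- $H_{12}\cong D_8$ has images $C_2,\ C_2,\ D_8$. At level 2 the prime is $3$ and $O_{3'}(C_2)\neq1$. So it is good at levels $1,3$, with primes $(2,2)$, and $\beta=1$.
- $H_{13}=S_3$ has images $C_2,\ S_3,\ S_3$. At level 3 the prime is $2$ and $O_{2'}(S_3)=C_3$. So it is good at levels $1,2$, and $\beta=2$.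
- $H_{23}=A_4$ is good at levels $2,3$, and $\beta=2$.

At each level exactly two pairs are good.

**Peeling off $F(G)$ is not enough.** A more direct induction would pass from $G$ to $G/F(G)$ and hope that one of the three heights drops. Let $G=X_{12}\times X_{23}\times X_{31}$ with each factor $S_4$. For each cyclic rotation $(i,j,k)$ of $(1,2,3)$, in the factor $X_{ij}$ let the components of $N_i,N_j,N_k$ be $\langle(12)\rangle,\langle(123)\rangle,V_4$. Then (H) holds componentwise. The subgroup $H_{ij}$ has component $S_3$ in $X_{ij}$ and components $D_8$ or $A_4$ elsewhere, so all three heights are $2$, while $h(G)=3$. Modulo $F(G)=V_4^3$ we get $S_3^3$, of Fitting length $2$, in which the image of $H_{ij}$ still has component $S_3$ in the factor from $X_{ij}$. So all three heights are still $2$: none dropped, while $h(G)$ did. The inequality has slack here, but an induction of this kind cannot see it. We therefore keep the chain of Lemma 2, which passes to quotients with a single minimal normal subgroup.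

**Where Step 4 stops.** For a level with $V=V^{(k)}$ and $p=p_k$, the subgroup $O_{p'}(H_{ij}^{(k)})$ centralizes $V\cap H_{ij}^{(k)}$. In general $V$ need not lie in $H_{ij}^{(k)}$, and then $O_{p'}(H_{ij}^{(k)})$ may act nontrivially on $V$. This happens for $H_{13}=S_3$ in $S_4$, where $V_4\cap S_3=1$ and $C_3=O_{2'}(S_3)$ moves $V_4$. So pairs can fail. What we need is:

> at each level, at most one pair fails.

By Lemma 4 this would prove Theorem A. Suppose two pairs fail, say $\{1,2\}$ and $\{1,3\}$, because of nontrivial normal $p'$-subgroups $S$ of $H_{12}$ and $T$ of $H_{13}$. The subgroup $[V,S]$ is $H_{12}$-invariant, $C_V(T)$ is $H_{13}$-invariant, and $G=H_{12}H_{13}$. If we knew $[V,S]\le C_V(T)$, all $G$-conjugates of $[V,S]$ would lie in $C_V(T)$, forcing $C_V(T)=V$, which is impossible. So the whole task is to locate $[V,S]$ inside $V$ precisely enough to see that $T$ centralizes it. Section 3 prepares this inside a product of two nilpotent groups, and Section 4 brings in the third factor.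

## 3. Products of two nilpotent groups

Let $H=AB$ with $A,B$ nilpotent. For a nilpotent group $A$ and a set $\omega$ of primes, $A_\omega$ is its unique Hall $\omega$-subgroup.

The first lemma says that the $\omega$-parts of the factors fit together.

**Lemma 5.** $A_\omega B_\omega$ is a Hall $\omega$-subgroup of $H$. In particular $A_\omega B_\omega=B_\omega A_\omega$.

*Proof.* Let $Q\ge A_\omega$ be a Hall $\omega$-subgroup of $H$ and let $B_\omega\le Q^g$, where $g=ab$ with $a\in A$, $b\in B$. Conjugating by $b^{-1}$, which normalizes $B_\omega$, gives $B_\omega\le Q^a$. Also $A_\omega=A_\omega^a\le Q^a$. Since $(A\cap B)_\omega=A_\omega\cap B_\omega$,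
$$|A_\omega B_\omega|=\frac{|A_\omega||B_\omega|}{|A_\omega\cap B_\omega|}=\frac{|A|_\omega|B|_\omega}{|A\cap B|_\omega}=|H|_\omega=|Q^a|.$$
So the set $A_\omega B_\omega$, which lies in $Q^a$, equals $Q^a$. $\square$

The second lemma says that normal $s$-subgroups of the form $O_s(H)$ factorize along $A$ and $B$.

**Lemma 6.** $O_s(H)=(O_s(H)\cap A)(O_s(H)\cap B)$ for every prime $s$. Hence $S=O_{p'}(F(H))$ satisfies $S=(S\cap A)(S\cap B)$.

*Proof.* First, $A_s\cap B_s\le O_s(H)$. Let $d\in A_s\cap B_s$ and $g=ab\in H$. Then
$$\langle d,d^g\rangle^{b^{-1}}=\langle d^{b^{-1}},d^a\rangle\le A_sB_s,$$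
because $d^{b^{-1}}\in B_s$ and $d^a\in A_s$. By Lemma 5 this is an $s$-group, and Baer–Suzuki gives $d\in O_s(H)$.

Now let $S_0=O_s(H)$ and $\bar H=H/S_0=\bar A\bar B$. The first part in $\bar H$ gives $\bar A_s\cap\bar B_s\le O_s(\bar H)=1$. The subgroup $S_0$ lies in the Sylow $s$-subgroup $A_sB_s$, so an element of $S_0$ has the form $ab$ with $a\in A_s$, $b\in B_s$. Then $\bar a=\bar b^{-1}\in\bar A_s\cap\bar B_s=1$, so $a,b\in S_0$.

For the last claim, $S=\prod_{s\ne p}O_s(H)$, and the factors for different primes commute elementwise. So the parts in $A$ and the parts in $B$ can be collected. $\square$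

The third lemma says that the $p'$-parts of $A$ and $B$ move independent parts of a normal $p$-subgroup. To see what is meant, let $H=S_3\times S_3$, with $u_i$ of order $3$ and $t_i$ of order $2$ in the $i$-th factor. Put $A=\langle t_1\rangle\times\langle u_2\rangle$ and $B=\langle u_1\rangle\times\langle t_2\rangle$. Then $A\cap B=1$ and $|A||B|=36$, so $H=AB$. With $p=3$ and $U=\langle u_1,u_2\rangle$ we have $[U,A_{3'}]=\langle u_1\rangle$, which is centralized by $B_{3'}=\langle t_2\rangle$.

**Lemma 7.** Let $U$ be an elementary abelian normal $p$-subgroup of $H=AB$. Then $[U,A_{p'}]\le C_U(B_{p'})$.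

*Proof.* The plan: on each layer of $O_p(H)$ a certain nonnegative number measures the failure of the claim, and by Lemma 6 these numbers add up to $0$.

Let $O=O_p(H)\ge U$ and let $L=A_{p'}B_{p'}=B_{p'}A_{p'}$, a $p'$-group by Lemma 5. We have $O\cap A\le A_p\le C(A_{p'})$ and $O\cap B\le C(B_{p'})$. By Lemma 6, $O=C_O(A_{p'})C_O(B_{p'})$. The intersection of these two centralizers is $C_O(L)$, so
$$|O|=\frac{|C_O(A_{p'})|\,|C_O(B_{p'})|}{|C_O(L)|}.\tag{2}$$
Take a series $1\le U\le\dots\le O$ of normal subgroups of $H$ with elementary abelian factors $Y$ (the first factor is $U$). By coprime action, for each $X\le L$ the order $|C_O(X)|$ is the product of the orders $|C_Y(X)|$.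

Fix a factor $Y$, written additively as a right $\mathbb F_pL$-module. Let
$$\alpha=\frac1{|A_{p'}|}\sum_{x\in A_{p'}}x,\qquad \beta=\frac1{|B_{p'}|}\sum_{y\in B_{p'}}y,\qquad \lambda=\frac1{|L|}\sum_{z\in L}z$$
in $\mathbb F_pL$. These are idempotents, and $Y\alpha=C_Y(A_{p'})$, $Y\beta=C_Y(B_{p'})$, $Y\lambda=C_Y(L)$. Each element of $L$ has exactly $|A_{p'}\cap B_{p'}|$ expressions $xy$ with $x\in A_{p'}$, $y\in B_{p'}$, and equally many as $yx$. Also $|L|=|A_{p'}||B_{p'}|/|A_{p'}\cap B_{p'}|$. So $\alpha\beta=\beta\alpha=\lambda$. The elements $\lambda=\alpha\beta$, $\alpha-\lambda=\alpha(1-\beta)$, $\beta-\lambda=(1-\alpha)\beta$ and $(1-\alpha)(1-\beta)$ are pairwise orthogonal idempotents with sum $1$. Hence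
$$Y=Y\lambda\oplus Y(\alpha-\lambda)\oplus Y(\beta-\lambda)\oplus Y(1-\alpha)(1-\beta).$$
Since $Y\alpha=Y\lambda\oplus Y(\alpha-\lambda)$ and similarly for $\beta$, counting dimensions gives
$$\dim Y-\dim C_Y(A_{p'})-\dim C_Y(B_{p'})+\dim C_Y(L)=\dim Y(1-\alpha)(1-\beta)\ge0.$$
By (2), the sum of the left-hand sides over all $Y$ is $0$. So each is $0$. For $Y=U$ we get $U(1-\alpha)(1-\beta)=0$, that is, $\beta$ fixes $U(1-\alpha)$ elementwise, so $U(1-\alpha)\le C_U(B_{p'})$.

Finally $U(1-\alpha)=[U,A_{p'}]$. We have $u-u\alpha=-\frac1{|A_{p'}|}\sum_x(ux-u)\in[U,A_{p'}]$, and conversely $(ux-u)\alpha=0$, so $ux-u=(ux-u)(1-\alpha)\in U(1-\alpha)$. $\square$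

## 4. Locating $[V,S]$, and why at most one pair fails

Assume (H), fix a prime $p$, and put $M_i=(N_i)_{p'}$. By Lemma 5 the $M_i$ are pairwise permutable and $M_iM_j$ is a Hall $p'$-subgroup of $H_{ij}$. Hence $K=M_1M_2M_3$ is a subgroup, and a $p'$-group because $|K|$ divides $|M_1M_2||M_3|$.

Let $V$ be normal in $G$ and $S$ normal in $H_{12}$. A priori $[V,S]$ could be anywhere in $V$. The next lemma says that the part of $S$ that lies in $H_{13}$ moves $V$ only within $H_{13}$. The idea is to write $v\in V$ as $v=yx$ with $y\in H_{12}$ and $x\in N_3$. Since $y$ normalizes $S$, conjugation by $v$ and by $x\in H_{13}$ have the same effect on $S$.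

**Lemma 8.** Let $V$ be an abelian normal $p$-subgroup of $G$ and $S$ a normal $p'$-subgroup of $H_{ij}$, with $\{i,j,k\}=\{1,2,3\}$. Then $[V,S\cap H_{ik}]\le V\cap H_{ik}$.

*Proof.* By symmetry let $(i,j,k)=(1,2,3)$. Put $S_*=S\cap H_{13}$ and $V_{13}=V\cap H_{13}$.

**Step 1: $S=K\cap SV$.** As a normal $p'$-subgroup of $H_{12}$, $S$ lies in the Hall $p'$-subgroup $M_1M_2\le K$. Now $K\cap SV$ is a $p'$-subgroup of $SV$ containing $S$, and $|SV|_{p'}=|S|$. So $K\cap SV=S$.

**Step 2: a subgroup $E$ in which $S_*$ is a Hall $p'$-subgroup.** Note $SV\trianglelefteq H_{12}V$. As $N_1\le H_{12}V$, Dedekind's law gives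
$$J:=H_{13}\cap H_{12}V=N_1N_3',\qquad N_3':=N_3\cap H_{12}V.$$
Put $E:=SV\cap H_{13}$. Since $SV\le H_{12}V$, we have $E=SV\cap J$, and so $E\trianglelefteq J$. By Lemma 5 applied to $J=N_1N_3'$, the subgroup $M_1(N_3'\cap M_3)$ is a Hall $p'$-subgroup of $J$, so its intersection with $E$ is a Hall $p'$-subgroup of $E$. As $M_1(N_3'\cap M_3)\le K$, this intersection lies in $K\cap SV\cap H_{13}=S\cap H_{13}=S_*$. Since $S_*\le E$ is itself a $p'$-group, $S_*$ is a Hall $p'$-subgroup of $E$. Moreover $E\cap V=V_{13}$, and $E/V_{13}$ is isomorphic to a subgroup of the $p'$-group $SV/V$. So $E=S_*V_{13}$. Hall $p'$-subgroups of $E$ are conjugate in $E=S_*V_{13}$, so each of them is $S_*^u$ for some $u\in V_{13}$.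

**Step 3: $V=C_V(S_*)V_{13}$.** Let $v\in V$ and write $v=yx$ with $y\in H_{12}$, $x\in N_3$. Then $x=y^{-1}v\in N_3\cap H_{12}V=N_3'\le J$ normalizes $E$, so $S_*^x=S_*^u$ for some $u\in V_{13}$. Also $S^v=S^{yx}=S^x\ge S_*^x=S_*^u$. With $w=uv^{-1}\in V$ we get $S_*^w\le S$. For $a\in S_*$ the commutator $[a,w]=a^{-1}a^w$ lies in $S$, and it lies in $V$ because $w\in V\trianglelefteq G$. So $[a,w]\in S\cap V=1$. Hence $w\in C_V(S_*)$ and $v=w^{-1}u\in C_V(S_*)V_{13}$.

**Step 4: conclusion.** Since $V$ is abelian, $[cu,a]=[u,a]$ for $c\in C_V(S_*)$, $u\in V_{13}$, $a\in S_*$. So $[V,S_*]=[V_{13},S_*]$, and this lies in $V_{13}$ because $S_*\le H_{13}$ normalizes $V_{13}$. $\square$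

**Lemma 9.** Let $V$ be a minimal normal subgroup of $G=XY$, with $X,Y\le G$. Let $1\ne W\le C\le V$, where $W$ is $X$-invariant and $C$ is $Y$-invariant. Then $C=V$.

*Proof.* For $g=xy$ with $x\in X$, $y\in Y$, we have $W^g=W^y\le C^y=C$. So the normal closure of $W$ in $G$, which is $V$, lies in $C$. $\square$

**Proposition 10.** Assume (H), and let $V$ be a minimal normal subgroup of $G$ that is a $p$-group with $C_G(V)=V$.

(a) At most one of the three groups $O_{p'}(H_{ij})$ is nontrivial.

(b) If $O_{p'}(H_{ij})\ne1$ and $\{i,j,k\}=\{1,2,3\}$, then $N_k$ is a $p$-group.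

*Proof.* Write $V_{ij}=V\cap H_{ij}\trianglelefteq H_{ij}$. As $V$ is minimal normal, it is elementary abelian. We use four observations.

1. If $O_{p'}(H_{ij})\ne1$, then $O_{p'}(F(H_{ij}))\ge F(O_{p'}(H_{ij}))\ne1$.
2. A normal $p'$-subgroup of $H_{ij}$ centralizes $V_{ij}$, since both are normal in $H_{ij}$ and have coprime orders.
3. A $p'$-subgroup centralizing $V$ lies in $C_G(V)=V$, so it is trivial.
4. If $S=S_iS_j$ with subgroups $S_i,S_j$ acts on $V$, then $[V,S]=[V,S_i][V,S_j]$. Indeed, written additively, $v^{s_is_j}-v=(v^{s_i}-v)+((v^{s_i})^{s_j}-v^{s_i})$.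

**Proof of (a).** Any two pairs share an index. So suppose $S:=O_{p'}(F(H_{12}))\ne1$ and $T:=O_{p'}(F(H_{13}))\ne1$. By Lemma 6, $S=S_1S_2$ and $T=T_1T_3$ with $S_i=S\cap N_i$, $T_i=T\cap N_i$. Lemma 8 with $(i,j,k)=(1,2,3)$ and $(2,1,3)$ for $S$, and with $(1,3,2)$ for $T$, gives
$$[V,S_1]\le V_{13},\qquad[V,S_2]\le V_{23},\qquad[V,T_1]\le V_{12}.\tag{3}$$
We claim $[V,S]\le C_V(T)$.

- *$[V,S_1]$ is centralized by $T$.* By (3) and observation 2, $[V,S_1]\le V_{13}\le C_V(T)$.
- *$[V,S_2]$ is centralized by $T_1$.* Since $T_1\le N_1\le H_{12}$ normalizes $S$, it normalizes $[V,S]$. So by (3), observation 2 and coprime action, $[[V,S],T_1]\le[V,S]\cap V_{12}\le[V,S]\cap C_V(S)=1$. Thus $T_1$ centralizes $[V,S]\ge[V,S_2]$.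
- *$[V,S_2]$ is centralized by $T_3$.* Here $S_2\le M_2$ and $T_3\le M_3$. By coprime action, (3), and Lemma 7 applied to $H_{23}=N_2N_3$ and $U=V_{23}$, we get $[V,S_2]=[V,S_2,S_2]\le[V_{23},M_2]\le C_V(M_3)\le C_V(T_3)$.

With observation 4, $[V,S]=[V,S_1][V,S_2]\le C_V(T)$. By observation 3, $[V,S]\ne1$. It is $H_{12}$-invariant, $C_V(T)$ is $H_{13}$-invariant, and $G=H_{12}H_{13}$. Lemma 9 gives $C_V(T)=V$, so $T=1$ by observation 3, a contradiction.

**Proof of (b).** By symmetry let $\{i,j\}=\{2,3\}$, $k=1$. Let $R=O_{p'}(F(H_{23}))\ne1$ and write $R=R_2R_3$ with $R_i=R\cap N_i\le M_i$. Lemma 8 with $(2,3,1)$ and $(3,2,1)$ gives $[V,R_2]\le V_{12}$ and $[V,R_3]\le V_{13}$. By Lemma 7 in $H_{12}$ and in $H_{13}$,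
$$[V,R_2]=[V,R_2,R_2]\le[V_{12},M_2]\le C_V(M_1),\qquad[V,R_3]=[V,R_3,R_3]\le[V_{13},M_3]\le C_V(M_1).$$
So $1\ne[V,R]\le C_V(M_1)$. Here $[V,R]$ is $H_{23}$-invariant, $C_V(M_1)$ is $N_1$-invariant because $M_1\trianglelefteq N_1$, and $G=H_{23}N_1$. By Lemma 9, $V=C_V(M_1)$, so $M_1=1$ by observation 3. $\square$

## 5. Two good pairs at every level: proof of Theorem A

Let $G\ne1$ satisfy (H), and fix a chain as in Lemma 2, with $n=h(G)$. We say that a pair $\pi$ is good at level $k$ if $H_\pi$ is, and write $\Gamma_\pi=\Gamma(H_\pi)$ and $\beta_\pi=\beta(H_\pi)$.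

**Lemma 11.** At every level $k$ at least two pairs are good. If exactly two are good, they are the two pairs containing some $d\in\{1,2,3\}$, and the image of $N_d$ in $G^{(k)}$ is a nontrivial $p_k$-group.

*Proof.* Let $k=1$. Then $|G^{(1)}|=p_1$, and the good pairs are those with nontrivial image. Some $N_d$ has nontrivial image, so both pairs containing $d$ are good. If the third pair $\{i,j\}$ is not good, then $N_i,N_j$ have trivial image and $N_d$ has image $G^{(1)}$, of order $p_1$.

Let $k\ge2$. If $H_{ij}^{(k)}=1$, then $G^{(k)}$ would be the image of the third factor, hence nilpotent, contrary to $h(G^{(k)})=k\ge2$. So $\pi$ fails to be good exactly when $O_{p_k'}(H_\pi^{(k)})\ne1$. Apply Proposition 10 to $G^{(k)}$, $V^{(k)}$ and the images of the $N_i$. At most one pair $\{i,j\}$ fails. If one does, the image of $N_d$, $d\notin\{i,j\}$, is a $p_k$-group. It is nontrivial: otherwise $G^{(k)}=H_{ij}^{(k)}$, and $O_{p_k'}(H_{ij}^{(k)})$, normal in $G^{(k)}$ and of order prime to $|V^{(k)}|$, would centralize $V^{(k)}$ and be trivial. $\square$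

**Proof of Theorem A.** All $N_i\ne1$, so $G\ne1$ and all $H_\pi\ne1$. By Lemma 11 at least two of the $H_\pi$ are good at every level. Lemma 4 gives $h(G)\le h(N_1N_2)+h(N_2N_3)+h(N_3N_1)-2$. $\blacksquare$

## 6. Counting wasted changes: the upper bound in Theorem B

In Theorem A we counted one change for each step $k\to k+1$. To sharpen it, we measure by how much the number of changes exceeds $n-1$. The second half of Lemma 11, not used so far, is what makes this possible.

Keep the chain. Call level $k$ an **A-level** if all three pairs are good, and a **D-level of color $d$** if exactly the two pairs containing $d$ are good. By Lemma 11 every level is of exactly one of these kinds. In the $S_4$ example all levels are D-levels, with colors $1,3,2$.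

**Lemma 12 (rigidity).** If $k<l$ are D-levels of the same color, then $p_k=p_l$. So each color occurring at D-levels has one prime, and D-levels $k,k+1$ have different colors. If $n\ge2$, then $\Gamma_\pi\neq\emptyset$ for every $\pi$.

*Proof.* Let $d$ be the color. The image of $N_d$ at level $k$ is a nontrivial $p_k$-group and a quotient of its image at level $l$, a $p_l$-group. So $p_k=p_l$. Since $p_k\ne p_{k+1}$, adjacent D-levels have different colors. If $\Gamma_\pi=\emptyset$, all levels are D-levels of the one color not in $\pi$, so all primes agree, which is impossible for $n\ge2$. $\square$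

**Definition.** For an interval $I=[s,t]$ of levels let $\beta_\pi(I)$ be the number of blocks of $(p_k)_{k\in\Gamma_\pi\cap I}$, and let $\sigma(I)$ be the total number of changes $(k,l)$, over all three pairs, with $k,l\in I$, minus $(|I|-1)$. Put $\sigma=\sigma([1,n])$.

As in Lemma 4, each $(k,k+1)$ in $I$ is a change of some pair, so $\sigma(I)\ge0$. Further:

- $\sigma([s,t])\ge\sigma([s,k])+\sigma([k,t])$ for $s\le k\le t$. The changes inside the two subintervals are distinct changes inside $[s,t]$, and $(k-s)+(t-k)=t-s$.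
- $\sigma$ does not increase on passing to subintervals. This follows from the first point and $\sigma\ge0$.
- $\sigma([k,k+1])$ is the number of pairs good at both levels, minus $1$. So it is at least $1$ if $k$ or $k+1$ is an A-level, and equals $2$ if both are.

For $n\ge2$ Lemma 12 gives $\#\{\text{changes}\}=\sum_\pi(\beta_\pi-1)$, and therefore
$$n=\sum_\pi\beta_\pi-2-\sigma.\tag{4}$$

The point of the next two lemmas is that a small $\sigma$ forces some $\beta_\pi$ to be small or, at the boundary, even. We start with stretches of D-levels.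

**Lemma 13.** Let $J\ne\emptyset$ be an interval of D-levels.

1. If $\sigma(J)=0$, some $\beta_\pi(J)\le1$.
2. If $\sigma(J)\le1$, some $\beta_\pi(J)\le2$.
3. If $\sigma(J)\le2$, some $\beta_\pi(J)\le3$ or some $\beta_\pi(J)$ is even.

If all three colors occur in $J$, with pairwise distinct primes, then $\sigma(J)\ge1$.

*Proof.* $\Gamma_{ij}\cap J$ consists of the levels of color $i$ or $j$ in $J$.

**Step 1: the degenerate cases.** If a color $j$ does not occur in $J$, take any $i\ne j$. Then $\Gamma_{ij}\cap J$ consists of levels of color $i$, all with one prime, so $\beta_{ij}(J)\le1$. If two occurring colors $i\ne j$ have the same prime, then $\beta_{ij}(J)=1$. In these cases 1–3 hold. From now on all three colors occur, with distinct primes. Let $d_k$ be the color of level $k$.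

**Step 2: $\sigma(J)$ counts turning points.** Each $(k,k+1)$ in $J$ is a change of exactly one pair, $\{d_k,d_{k+1}\}$. If $k<l$ are non-adjacent consecutive elements of $\Gamma_\pi\cap J$, the levels between them all have the color not in $\pi$. Adjacent D-levels have different colors, so $l=k+2$. This is a change exactly when $d_k\ne d_{k+2}$. Conversely, if $d_k,d_{k+1},d_{k+2}$ are pairwise distinct, then $(k,k+2)$ is such a change of $\{d_k,d_{k+2}\}$. So $\sigma(J)$ is the number of *turning points*: levels $k$ with $k,k+2\in J$ and $d_k,d_{k+1},d_{k+2}$ pairwise distinct. If $k,k+2\in J$ and $k$ is not a turning point, then $d_{k+2}=d_k$.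

Let $m$ be the level where the third color first appears in $J$. Before $m$ the other two colors alternate and both occur, so $m-2$ is a turning point. Hence $\sigma(J)\ge1$. This is the last claim, and it shows that in statement 1 only the degenerate cases arise.

**Step 3: one turning point.** Let it be $k$, with $(d_k,d_{k+1},d_{k+2})=(x,y,z)$. The colors alternate between $x,y$ up to level $k+1$ and between $y,z$ from $k+1$ on. So $\Gamma_{xz}\cap J$ consists of levels of color $x$ followed by levels of color $z$, and $\beta_{xz}(J)=2$. This proves 2, and 3 when $\sigma(J)=1$.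

**Step 4: two turning points $k<l$.** Write $(d_k,d_{k+1},d_{k+2})=(x,y,z)$. The colors alternate in $\{x,y\}$ up to level $k+1$, which has color $y$, and in $\{y,z\}$ from $k+1$ to $l+1$. So $\{d_l,d_{l+1}\}=\{y,z\}$ and $d_{l+2}=x$. From $l+1$ on the colors alternate between $d_{l+1}$ and $x$.

If $d_{l+1}=y$, then $\Gamma_{xz}\cap J$ shows $x$'s, then $z$'s, then $x$'s, and $\beta_{xz}(J)=3$.

If $d_{l+1}=z$, consider $\Gamma_{yz}\cap J$. The levels of color $y$ before $k+1$ merge with level $k+1$, and the levels of color $z$ after $l+1$ merge with level $l+1$. So $\beta_{yz}(J)=l-k+1$, the length of the alternating sequence from level $k+1$ (color $y$) to level $l+1$ (color $z$), and this is even. $\square$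

Now we allow A-levels.

**Lemma 14.** Let $n\ge2$ and $\mu=\min_\pi\beta_\pi\ge1$. If $\sigma=0$, then $\mu=1$. If $\sigma=1$, then $\mu\le2$. If $\sigma=2$, then $\mu\le3$ or some $\beta_\pi$ is even.

*Proof.* If there is no A-level, use Lemma 13 with $J=[1,n]$. If there is an A-level, it has a neighbor since $n\ge2$, so $\sigma\ge1$. Adding one level to an interval raises each $\beta_\pi$ by at most $1$ when the level is added at an end.

**Case $\sigma=1$.** An A-level $k$ with $1<k<n$ would give $\sigma\ge\sigma([k-1,k])+\sigma([k,k+1])\ge2$. So A-levels are ends. Say $n$ is one; the case of level $1$ is symmetric. Level $1$ is not another A-level: this would give $\sigma=2$ if $n=2$, and $\sigma\ge\sigma([1,2])+\sigma([n-1,n])\ge2$ if $n\ge3$. So $J=[1,n-1]$ consists of D-levels, with $\sigma(J)\le\sigma-\sigma([n-1,n])\le0$. By Lemma 13 some $\beta_\pi(J)\le1$, and then $\beta_\pi\le2$.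

**Case $\sigma=2$, with an A-level $k$, $1<k<n$.** There is no other A-level. If $l>k$ were one, then for $l=k+1$ we get $\sigma\ge\sigma([k-1,k])+\sigma([k,k+1])\ge1+2$, and for $l>k+1$ we get $\sigma\ge\sigma([k-1,k])+\sigma([k,k+1])+\sigma([l-1,l])\ge3$. The case $l<k$ is symmetric. So $L=[1,k-1]$ and $R=[k+1,n]$ are nonempty intervals of D-levels. From $\sigma\ge\sigma(L)+\sigma([k-1,k])+\sigma([k,k+1])+\sigma(R)$ we get $\sigma(L)=\sigma(R)=0$.

If two colors $i\ne j$ occurring in $L\cup R$ share a prime, then all levels of $\Gamma_{ij}\setminus\{k\}$ have this prime, so $\beta_{ij}\le3$. Otherwise, by the last claim of Lemma 13, neither $L$ nor $R$ involves all three colors, so their colors lie in 2-sets $\pi_L$ and $\pi_R$. Choose a pair $\pi\ne\pi_L,\pi_R$. Each of $L,R$ involves at most one color of $\pi$, so $\beta_\pi(L),\beta_\pi(R)\le1$, and $\beta_\pi\le1+1+1=3$.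

**Case $\sigma=2$, with A-levels only at ends.** If there is an A-level only at $n$ (or only at $1$), the remaining interval $J$ of D-levels has $\sigma(J)\le1$, so some $\beta_\pi(J)\le2$ and $\beta_\pi\le3$. If both ends are A-levels: for $n=2$, $\mu\le2$. For $n\ge3$, $\sigma([2,n-1])\le2-1-1=0$, so some $\beta_\pi([2,n-1])\le1$ and $\beta_\pi\le3$. $\square$

**Proof that $h(G)\le F(a,b,c)$.** If $n=1$ the bound holds because $F(a,b,c)\ge1$. Let $n\ge2$, and put $a_\pi=h(H_\pi)$, so $a_\pi\ge\beta_\pi$ by Lemma 3.

**Step 1: the general bound.** By Lemma 14, $\sigma\ge\min(2,\mu-1)$. So (4) gives $n\le f(\beta)$, where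
$$f(x)=\sum_\pi x_\pi-2-\min\bigl(2,\min_\pi x_\pi-1\bigr).$$
Raising one coordinate by $1$ raises $\min_\pi x_\pi$ by at most $1$, so $f$ is non-decreasing in each coordinate. Hence
$$n\le f((a_\pi))=a+b+c-2-\min(2,c-1),$$
which is $a+b-1$ for $c\le3$ and $a+b+c-4$ for $c\ge3$.

**Step 2: $a,b,c$ all odd and at least $5$.** We gain one more.

- If $\sigma\ge3$, then (4) gives $n\le a+b+c-5$.
- If $\sigma=2$, then by Lemma 14 some $\beta_\pi$ is even or at most $3$, so $(\beta_\pi)\ne(a_\pi)$. Thus $\sum\beta_\pi\le a+b+c-1$, and (4) gives $n\le a+b+c-5$.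
- If $\sigma\le1$, then $\mu\le2$, so $\sum\beta_\pi\le a+b+c-3$, and (4) gives $n\le a+b+c-5$. $\square$

## 7. Groups built from colored words: sharpness in Theorem B

The upper bound came from the combinatorics of colored, prime-labeled levels. We now realize suitable patterns by groups.

**The construction.** Let $w=((d_1,p_1),\dots,(d_n,p_n))$ with $d_k\in\{1,2,3\}$ and primes $p_k\ne p_{k+1}$, where $p_k$ depends only on $d_k$. Put $G_1=M_1=C_{p_1}$ and $G_k=M_k\rtimes G_{k-1}$, where $M_k$ is a faithful irreducible $\mathbb F_{p_k}G_{k-1}$-module.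

For example, let $w$ have colors $1,3,2$, where colors $1,2$ have prime $2$ and color $3$ has prime $3$. Then $G_1=C_2$, $G_2=C_3\rtimes C_2=S_3$, and $G_3=C_2^2\rtimes S_3=S_4$.

**Step 1: $M_k$ exists, and $h(G_k)=k$.** We show by induction that $M_k$ exists, that it is the unique minimal normal subgroup of $G_k$, and that $M_k=C_{G_k}(M_k)$. For $k=1$ this is clear. Let $k\ge2$. As $p_k\ne p_{k-1}$, $M_{k-1}$ is a nontrivial $p_k'$-group. It acts faithfully on the regular module $\mathbb F_{p_k}G_{k-1}$. If it acted trivially on every composition factor of this module, it would act as a group of unitriangular matrices, that is, as a $p_k$-group, and so trivially, a contradiction. So $M_{k-1}$ acts nontrivially on some composition factor. The kernel of $G_{k-1}$ on this factor is a normal subgroup not containing the unique minimal normal subgroup $M_{k-1}$, so it is trivial. Take this factor as $M_k$.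

Since $G_{k-1}$ acts faithfully, $C_{G_k}(M_k)=M_k$. The subgroup $M_k$ is minimal normal by irreducibility. A normal subgroup meeting it trivially centralizes it, hence lies in $M_k$ and is trivial. So $M_k$ is the unique minimal normal subgroup of $G_k$. Consequently $F(G_k)$ is a $p_k$-group. Since $O_{p_k}(G_{k-1})=1$ by Fact 7, $F(G_k)=M_k$. Hence $h(G_k)=1+h(G_{k-1})$, so $h(G_k)=k$.

**Step 2: the factors $N_i$.** Let $G=G_n$. Each $M_k$ is normalized by $M_l$ for $l<k$. For $I\subseteq\{1,\dots,n\}$ let $G_I=\prod_{k\in I}M_k$, with indices decreasing. By induction on $|I|$ this is a subgroup, because the factor with the largest index is normalized by the others. Every element of $G$ is uniquely $m_n\cdots m_1$ with $m_k\in M_k$, so $G_I\cap G_J=G_{I\cap J}$. Since $G_I,G_J\le G_{I\cup J}$ and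
$$|G_IG_J|=|G_I||G_J|/|G_{I\cap J}|=|G_{I\cup J}|,$$
we have $G_IG_J=G_{I\cup J}=G_JG_I$. Put $N_i=G_{\{k:\,d_k=i\}}$. This is a $p$-group for a single prime, because $p_k$ depends only on $d_k$. So (H) holds, and $H_{ij}=G_I$ with $I=\{k:d_k\in\{i,j\}\}$.

**Step 3: $h(G_I)$ is the number $\beta$ of blocks of $(p_k)_{k\in I}$.** Put $K_k=M_n\cdots M_{k+1}\trianglelefteq G$, the kernel of $G\to G_k$. Then $G_I\cap K_k=G_{I\cap[k+1,n]}$ is normal in $G_I$. Letting $k$ run through $0$ and the last elements of the blocks, we get a normal series of $G_I$ with $\beta$ factors, each of prime power order. So $h(G_I)\le\beta$.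

For the lower bound, let $k\in I$. The image $X$ of $G_I$ in $G/K_k\cong G_k$ is $G_{I\cap[1,k]}$, which contains $M_k=C_{G_k}(M_k)$. So $O_{p_k'}(X)$ centralizes $M_k$, hence lies in $M_k$, hence is trivial. Choosing one $k$ from each block, Lemma 3 gives $h(G_I)\ge\beta$.

**Step 4: combining words.** If $(G,N_i)$ and $(G',N_i')$ satisfy (H), so does $(G\times G',N_i\times N_i')$, and all heights are maxima. Multiplying by $C_p$, with all three factors equal to $C_p$, makes every $N_i\ne1$. So each word $w$ yields an example with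
$$h(G)=n,\qquad h(H_\pi)=\max(1,\beta_\pi(w)),$$
where $\beta_\pi(w)$ is the number of blocks of $(p_k)_{d_k\in\pi}$, and words may be combined by taking maxima.

We now give words for each triple $a\ge b\ge c\ge1$. Relabeling the indices gives every assignment of values to pairs.

**Case $c\le3$.** *First word.* Colors $1,2$ have prime $p$ and color $3$ has prime $q\ne p$. If $b\ge2$, let levels $1,\dots,a$ alternate in colors $1,3$ with $d_a=3$, and let levels $a,\dots,a+b-1$ alternate in $3,2$, starting with $3$. Then $n=a+b-1$. For the pair $\{1,3\}$, the $3$'s after level $a$ merge with level $a$, so $\beta_{13}=a$. For $\{2,3\}$, the $3$'s before level $a$ merge with level $a$, so $\beta_{23}=b$. All levels of color $1$ or $2$ have prime $p$, so $\beta_{12}=1$. If $b=1$, alternate $1,3$ with length $a$. Then the numbers $\max(1,\beta_{13}),\max(1,\beta_{23}),\max(1,\beta_{12})$ are $a,1,1$, and $n=a=a+b-1$.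

*Second word* (if $c\ge2$). Alternate colors $1,2$ with distinct primes, length $c$. Then $\beta_{12}=c$, $\beta_{13}=\beta_{23}=1$, and $n=c\le a+b-1$.

The combination has $h(H_{13})=a$, $h(H_{23})=b$, $h(H_{12})=c$ and $h(G)=a+b-1=F(a,b,c)$.

**Case $c\ge4$, not all odd.** Write the three values as $h(H_{23})=e$ with $e$ even, $h(H_{12})=f$, $h(H_{13})=g$. Use three distinct primes:

- levels $1,\dots,f-1$ alternate in $1,2$ with $d_{f-1}=2$;
- levels $f-1,\dots,f+e-2$ alternate in $2,3$, starting with $2$, hence ending with $3$ because there are $e$ of them and $e$ is even;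
- levels $f+e-2,\dots,f+e+g-4$ alternate in $3,1$, starting with $3$.

Then $n=e+f+g-4$. The block numbers are as follows.

- $\beta_{12}=(f-1)+1=f$: the $2$'s of the second phase merge with $d_{f-1}=2$, and the $1$'s of the third phase form one further block.
- $\beta_{23}=e$: the $2$'s of the first phase merge with $d_{f-1}=2$, and the $3$'s of the third phase merge with $d_{f+e-2}=3$.
- $\beta_{13}=1+(g-1)=g$: the $1$'s of the first phase form one block, followed by the $g-1$ levels of the third phase, whose first $3$ merges with the earlier $3$'s.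

So $h(G)=a+b+c-4$. For $(4,4,4)$ the colors are $2,1,2,3,2,3,1,3$. The pair $\{1,2\}$ sees $2\,|\,1\,|\,22\,|\,1$, the pair $\{2,3\}$ sees $22\,|\,3\,|\,2\,|\,33$, the pair $\{1,3\}$ sees $1\,|\,33\,|\,1\,|\,3$, and $n=8$.

**Case $a,b,c\ge5$ all odd.** Take the word of the previous case for the values $(a,b,c-1)$, where $c-1\ge4$ is even, with $n=a+b+c-5$. Combine it with the word of length $c$ alternating, with distinct primes, in the two colors of the pair that carries $c-1$. The heights become $a,b,c$, and $h(G)=a+b+c-5$.

**The comparison with Theorem A.** For $c=1$, $F(a,b,1)=a+b-1=a+b+c-2$, so equality in Theorem A is attained for every such triple; $S_4$ with heights $2,2,1$ is an instance. For $c=2$, $F=a+b-1=a+b+c-3$. For $c=3$, $F=a+b+c-4$, and for $c\ge4$, $F\le a+b+c-4$. So the inequality of Theorem A is strict whenever $c\ge2$. This completes the proof of Theorem B. $\blacksquare$
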